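\title{Purity for $K(n)$-local algebraic $K$-theory}

\begin{abstract}
Fix a prime $p$ and let $n\ge 2$. We prove that a map of ring spectra $A\to B$ which is a $K(n-1)\oplus K(n)$-equivalence induces an equivalence $L_{K(n)}K(A)\simeq L_{K(n)}K(B)$. In particular $A\to L_{K(n-1)\oplus K(n)}A$ induces an equivalence on $K(n)$-local $K$-theory, which answers a question of Land, Mathew, Meier and Tamme. Telescopic purity reduces the statement to a map of connective rings with highly connected fiber $D$. The main step shows that the space $\Omega^\infty D$ is $K(n)$-acyclic when $D$ is $p$-power torsion and $K(i)$-acyclic for $1\le i\le n$; it is proved by mapping $D$ into the units of $K(n)$-local $\mathbb{E}_\infty$-rings. We also give a version for stable $\infty$-categories and show that the pair of heights $\{n-1,n\}$ is optimal.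
\end{abstract}

\section{Introduction}

Fix a prime $p$. A \emph{ring spectrum} is an $\mathbb{E}_1$-ring spectrum, and for a ring spectrum $R$ we write $K(R)$ for the algebraic $K$-theory spectrum of the stable $\infty$-category $\mathrm{Perf}(R)$ of perfect $R$-modules. For a spectrum $E$, Bousfield localization at $E$ is written $L_E$.

For each height $m\ge1$ there are two homology theories that isolate the height-$m$ layer of a spectrum at $p$: Morava $K$-theory $K(m)$, and the telescope $T(m)$ of a $v_m$-self map of a finite $p$-local spectrum of type $m$. At height zero we put $K(0)=H\mathbb{Q}$ and $T(0)=\mathbb{S}[1/p]$. Section~\ref{sec:background} recalls the definitions. Algebraic $K$-theory is not an exact functor of the ring, so nothing formal says which layers of $A$ the height-$n$ layer of $K(A)$ depends on. For the telescopic layers the answer is the following known result, which we use as an input.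

\begin{theorem}[Purity for telescopic localizations]\label{thm:purity}
Let $n\ge1$ and let $A\to B$ be a map of ring spectra which is a $T(n-1)\oplus T(n)$-equivalence. Then $K(A)\to K(B)$ is a $T(n)$-equivalence.
\end{theorem}

Equivalently, $L_{T(n)}K(A)\simeq L_{T(n)}K(L_{T(n-1)\oplus T(n)}A)$ for every ring spectrum $A$. Land, Mathew, Meier and Tamme \cite{LMMT} pose the corresponding problem for Morava $K$-theories.

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge2$ and let $A$ be a ring spectrum. Is the map
\[
L_{K(n)}K(A)\longrightarrow L_{K(n)}K\bigl(L_{K(n-1)\oplus K(n)}A\bigr)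
\]
an equivalence?}
\medskip

Every $T(m)$-equivalence is a $K(m)$-equivalence for $m\ge1$. So Theorem~\ref{thm:purity} already shows that the functor $R\mapsto L_{K(n)}K(R)$ inverts $T(n-1)\oplus T(n)$-equivalences, and the question is whether it inverts the a priori larger class of $K(n-1)\oplus K(n)$-equivalences. We weaken the hypothesis of purity and weaken its conclusion in the same way, so the natural guess is yes. Example~\ref{ex:reach} supports the guess in the cases where the two classes can be compared directly, and shows that the case $A=\mathbb{S}$ needs a different argument. The guess is correct.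

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $A\to B$ be a map of ring spectra which is a $K(n-1)\oplus K(n)$-equivalence. Then $L_{K(n)}K(A)\to L_{K(n)}K(B)$ is an equivalence.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $n\ge2$ and every ring spectrum $A$, the map $L_{K(n)}K(A)\to L_{K(n)}K(L_{K(n-1)\oplus K(n)}A)$ is an equivalence.
\end{corollary}

\begin{proof}
Let $E=K(n-1)\oplus K(n)$. By (B2) below, $L_EA$ is a ring spectrum and $A\to L_EA$ is a ring map. It is an $E$-equivalence, so Theorem~\ref{thm:main} applies.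
\end{proof}

The proof passes through spaces. For a connective ring spectrum $a$, the positive-degree part of $K(a)$ is built from the spaces $GL_m(a)$, and for a map $a\to b$ with connected fiber $D$ the fibers of $GL_m(a)\to GL_m(b)$ are products of copies of $\Omega^\infty D$. Section~\ref{sec:K} shows that $K(a)\to K(b)$ is a $K(n)$-equivalence as soon as the space $\Omega^\infty D$ has the $K(n)$-homology of a point. Section~\ref{sec:loops}, the heart of the paper, shows that this happens when $D$ is highly connected, $p$-power torsion and $K(i)$-acyclic for $1\le i\le n$; no $T(i)$-acyclicity is required. Section~\ref{sec:proof} uses purity to replace a given $A\to B$ by such a map $a\to b$. Section~\ref{sec:complements} contains two complements that are not used in the proof.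

\subsection*{Conventions}
We work with $\infty$-categories. The smash product is $\otimes$, the mapping spectrum is $\mathrm{map}$, the mapping space is $\mathrm{Map}=\Omega^\infty\mathrm{map}$, and $V^\vee$ is the Spanier--Whitehead dual of a finite spectrum $V$, so that $\mathrm{map}(V,Y)\simeq V^\vee\otimes Y$. For a space $Z$ put $\mathbb{S}[Z]=\Sigma^\infty_+Z$. A spectrum is \emph{$c$-connective} if $\pi_j=0$ for $j<c$ and \emph{bounded above} if $\pi_j=0$ for $j\gg0$; we write $\tau_{>q}=\tau_{\ge q+1}$. For composable maps of spectra $f$ and $g$ there is a fiber sequence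
\begin{equation}\label{eq:fib}
\mathrm{fib}(f)\longrightarrow\mathrm{fib}(gf)\longrightarrow\mathrm{fib}(g).
\end{equation}
Pullbacks of ring spectra are computed on underlying spectra. The symbol $K$ may be read as connective or as nonconnective $K$-theory: the two have the same $\tau_{\ge1}$, so by (F2) below they have the same $T(n)$- and $K(n)$-localizations for $n\ge1$.

\section{Chromatic background}\label{sec:background}

\subsection*{Bousfield localization}
Let $E$ be a spectrum. A spectrum $Z$ is \emph{$E$-acyclic} if $E\otimes Z=0$, a map is an \emph{$E$-equivalence} if its fiber is $E$-acyclic, and $Y$ is \emph{$E$-local} if $\mathrm{map}(Z,Y)=0$ for all $E$-acyclic $Z$. Every $Y$ has an $E$-equivalence $Y\to L_EY$ to an $E$-local spectrum, and a map is an $E$-equivalence if and only if $L_E$ sends it to an equivalence. A spectrum that is both acyclic and local is zero, because its identity map is null.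
\begin{itemize}
\item[(B1)] If every $E'$-acyclic spectrum is $E$-acyclic, then $E$-local spectra are $E'$-local and $L_EL_{E'}\simeq L_E$.
\item[(B2)] If the acyclics of a localization $L$ form a $\otimes$-ideal, as they do for $L=L_E$, then $L$ is lax symmetric monoidal. It sends ring spectra to ring spectra, $A\to LA$ is a natural ring map, and $L$ is left adjoint to the inclusion of local $\mathbb{E}_\infty$-rings into all $\mathbb{E}_\infty$-rings.
\end{itemize}
A localization $L$ is \emph{smashing} if $LY\simeq L\mathbb{S}\otimes Y$ naturally in $Y$. Then $L(Y\otimes Y')\simeq LY\otimes Y'$, so local spectra are closed under tensoring with arbitrary spectra.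

\subsection*{Morava $K$-theories and telescopes}
For $i\ge1$, $K(i)$ is a ring spectrum up to homotopy with $\pi_*K(i)=\mathbb{F}_p[v_i^{\pm1}]$ and $|v_i|=2p^i-2$. This is a graded field, so $K(i)\otimes Y$ is a sum of shifts of $K(i)$ for every $Y$. Moreover $K(i)\otimes K(j)=0$ for $i\ne j$. For a prime $\ell\neq p$ the Moore spectrum $\mathbb{S}/\ell$ is $K(i)$-acyclic for all $i\ge0$, so a spectrum that is local for a sum of $K(i)$'s is $p$-local.

A finite $p$-local spectrum $V$ has \emph{type $j$} if $K(i)\otimes V=0$ for $i<j$ and $K(j)\otimes V\ne0$; then $K(i)\otimes V\neq0$ for all $i\ge j$. For $j\ge1$, a \emph{$v_j$-self map} is a map $v\colon\Sigma^tV\to V$ that is an isomorphism on $K(j)_*$ and nilpotent on $K(i)_*$ for $i\ne j$. By Hopkins--Smith, a finite spectrum of type $j\ge1$ has a $v_j$-self map with $t>0$, any two $v_j$-self maps of $V$ have homotopic iterates, and the acyclics of the telescope $V[v^{-1}]=\operatorname{colim}_k\Sigma^{-kt}V$ depend only on $j$.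

We fix one tower of such spectra. Let $V_0=\mathbb{S}_{(p)}$, $v_0=p$, $t_0=0$, and define inductively
\[
V_{j+1}=\mathrm{cofib}\bigl(v_j\colon\Sigma^{t_j}V_j\to V_j\bigr),
\]
where for $j\ge1$ the map $v_j$ is a chosen $v_j$-self map with $t_j>0$. Then $V_1=\mathbb{S}/p$, and $V_j$ has type $j$: the map $v_j$ is invertible on $K(j)_*V_j$, and it is nilpotent, hence not invertible, on $K(j+1)_*V_j\neq0$. For $j\ge1$ the spectrum $V_j$ is finite and connective, $V_j[1/p]=0$, and we take $T(j)=V_j[v_j^{-1}]$. Thus
\begin{equation}\label{eq:telescope}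
\pi_l\bigl(T(j)\otimes Y\bigr)=\operatorname*{colim}_k\ \pi_{l+kt_j}(V_j\otimes Y)
\end{equation}
along $v_j$, for every $Y$ if $j\ge1$, and for every $p$-local $Y$ if $j=0$, where $V_0\otimes Y=Y$ and $T(0)\otimes Y=Y[1/p]$.

\begin{itemize}
\item[(F1)] \emph{Let $i\ge1$. Then $K(k)\otimes T(i)=0$ for $k\neq i$, and every $T(i)$-equivalence is a $K(i)$-equivalence.} The first claim follows from \eqref{eq:telescope}, as $v_i$ is nilpotent on $K(k)_*V_i$. For the second, $K(i)\otimes T(i)\simeq K(i)\otimes V_i$ is a nonzero sum of shifts of $K(i)$, so $T(i)\otimes Z=0$ forces $K(i)\otimes Z=0$.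
\item[(F2)] \emph{If $P$ is bounded above and $i\ge1$, then $T(i)\otimes P=0$ and $K(i)\otimes P=0$.} Indeed $V_i\otimes P$ is bounded above because $V_i$ is finite, so the colimit \eqref{eq:telescope} vanishes since $t_i>0$; then apply (F1). This fails for $i=0$, as $P=H\mathbb{Q}$ shows.
\item[(F3)] \emph{The localization $L_m=L_{K(0)\oplus\cdots\oplus K(m)}$ is smashing} (Hopkins--Ravenel). By (B1), $K(i)$-local spectra are $L_m$-local for $0\le i\le m$; in particular rational spectra are.
\item[(F4)] For $m\ge0$ let $\mathrm{Loc}(V_{m+1})$ be the smallest class of spectra that contains $V_{m+1}$ and is closed under shifts and colimits. It is a $\otimes$-ideal, since the spectra $Y$ with $Y\otimes V_{m+1}\in\mathrm{Loc}(V_{m+1})$ include $\mathbb{S}$ and are closed under shifts and colimits. \emph{There is a localization $L_m^f$ with acyclics $\mathrm{Loc}(V_{m+1})$, and it is smashing} (Miller). A spectrum $Y$ is $L_m^f$-local if and only if $\mathrm{map}(V_{m+1},Y)=0$. For example $L_0^fY=Y[1/p]$: multiplication by $p$ is invertible on $Y[1/p]$, and the cofiber of $Y\to Y[1/p]$ is $\operatorname{colim}_kY/p^k$.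
\item[(F5)] (Bousfield, Kuhn) \emph{For $j\ge1$ there is a functor $\Phi_j$ from pointed spaces to spectra with $\Phi_j\Omega^\infty E\simeq L_{T(j)}E$, naturally in the spectrum $E$.} So $L_{T(j)}E$ depends only on the pointed space $\Omega^\infty E$, without its infinite loop structure.
\end{itemize}

\begin{example}[How far purity reaches]\label{ex:reach}
Let $A\to B$ be as in Theorem~\ref{thm:main}, with fiber $J$.

(a) Suppose $J$ is $L_m$-local for some $m\ge n$. For $i\in\{n-1,n\}$ the spectrum $T(i)\otimes J$ is $L_m$-local by (F3). It is $K(k)$-acyclic for $k\neq i$ by (F1) and for $k=i$ by hypothesis, so it vanishes. Purity and (F1) give the theorem in this case.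

(b) Suppose $B=0$. Then $J=A$ is a ring, and a $K(i)$-acyclic ring is $T(i)$-acyclic (Lemma~\ref{lem:telescopes}(c)). Again purity applies.

(c) Let $A=\mathbb{S}$ and $B=L_{K(n-1)\oplus K(n)}\mathbb{S}$, which is $L_n$-local by (B1). If $A\to B$ is a $T(n)$-equivalence, then $T(n)\simeq T(n)\otimes B$ is $L_n$-local. For every $K(n)$-acyclic $Y$ the spectrum $T(n)\otimes Y$ is then $L_n$-local and $L_n$-acyclic, hence zero. So purity applies to this map only if $K(n)$ and $T(n)$ have the same acyclic spectra. We assume nothing of this kind.
\end{example}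

\section{Acyclic infinite loop spaces}\label{sec:loops}

A map of spaces $Z\to Z'$ is called a \emph{$K(n)$-equivalence} if $\mathbb{S}[Z]\to\mathbb{S}[Z']$ is one, and $Z$ is \emph{$K(n)$-acyclic} if $Z\to*$ is a $K(n)$-equivalence.

\begin{proposition}\label{prop:loops}
Let $n\ge1$. There is an integer $q\ge1$, depending only on $n$ and $p$, with the following property. If $D$ is a $q$-connective spectrum whose homotopy groups are $p$-power torsion and $K(i)\otimes D=0$ for $1\le i\le n$, then the space $\Omega^\infty D$ is $K(n)$-acyclic.
\end{proposition}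

The difficulty is that $\Omega^\infty$ does not preserve acyclicity: $H\mathbb{F}_p$ is $K(i)$-acyclic for all $i\ge1$ by (F2), while $\Omega^\infty H\mathbb{F}_p$ is a set with $p$ points. We do not compute the homology of $\Omega^\infty D$. We use instead that $\mathbb{S}[\Omega^\infty D]$ is an $\mathbb{E}_\infty$-ring with a universal property in which the \emph{spectrum} $D$ appears.

\subsection*{Reduction to units}
For an $\mathbb{E}_\infty$-ring $R$, let $GL_1R\subseteq\Omega^\infty R$ be the union of the components that are units in $\pi_0R$. Under multiplication it is a grouplike $\mathbb{E}_\infty$-space, so $GL_1R=\Omega^\infty gl_1R$ for a connective spectrum $gl_1R$. For a connective spectrum $D$,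
\begin{equation}\label{eq:units}
\mathrm{Map}_{\mathrm{CAlg}}\bigl(\mathbb{S}[\Omega^\infty D],R\bigr)\simeq\mathrm{Map}(D,gl_1R),
\end{equation}
naturally in $R$. This is the analogue of $\mathrm{Hom}(\mathbb{Z}[G],R)=\mathrm{Hom}(G,R^\times)$ for an abelian group $G$ and a commutative ring $R$.

\begin{lemma}\label{lem:yoneda}
Let $E$ be a spectrum and $D$ a connective spectrum. If $\mathrm{Map}(D,gl_1R)\simeq*$ for every $E$-local $\mathbb{E}_\infty$-ring $R$, then $\mathbb{S}[\Omega^\infty D]\to\mathbb{S}$ is an $E$-equivalence.
\end{lemma}

\begin{proof}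
By (B2) and \eqref{eq:units}, $L_E\mathbb{S}[\Omega^\infty D]$ is an initial object among $E$-local $\mathbb{E}_\infty$-rings. So is $L_E\mathbb{S}$. The map $D\to0$ induces a map of $\mathbb{E}_\infty$-rings between these initial objects, which is an equivalence.
\end{proof}

Put $X=\tau_{\ge1}gl_1R$. If $D$ is $1$-connective, then $\mathrm{Map}(D,gl_1R)\simeq\mathrm{Map}(D,X)$. The space $\Omega^\infty X$ is the component of $1$ in $\Omega^\infty R$, and the translation $x\mapsto x-1$ carries it to the component of $0$. This gives an equivalence of pointed spaces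
\begin{equation}\label{eq:translation}
\Omega^\infty X\simeq\Omega^\infty\tau_{\ge1}R .
\end{equation}
It is not asserted to be an infinite loop map, and \eqref{eq:translation} is all that we use about $X$. In particular $\pi_iX\cong\pi_iR$ for $i\ge1$.

\subsection*{Two models}
The argument is fully visible at height zero.

\begin{example}[Height zero]\label{ex:zero}
Let $D$ be $1$-connective with torsion homotopy groups and let $R$ be a rational $\mathbb{E}_\infty$-ring. By \eqref{eq:translation} the homotopy groups of $X$ are rational vector spaces, so $X$ is $H\mathbb{Q}$-local. As $D$ is $H\mathbb{Q}$-acyclic, $\mathrm{Map}(D,X)\simeq*$. Lemma~\ref{lem:yoneda} with $E=H\mathbb{Q}$ shows that $\Omega^\infty D$ has the rational homology of a point.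
\end{example}

Here locality of $R$ passes to $X$ because rationality is a condition on homotopy groups. At positive height locality is not such a condition, and even the additive counterpart $\tau_{\ge1}R$ of $X$ need not be local. The additive case shows what to prove instead.

\begin{example}[The additive model]\label{ex:additive}
Let $R$ be $K(n)$-local, hence $L_n$-local and $p$-local, and let $P=\tau_{\le0}R$. The spectrum $P[1/p]$ is rational, and the fiber $F$ of $P\to P[1/p]$ is rationally trivial with $\pi_lF=0$ for $l>0$, hence $L_n$-acyclic by (F2). So $L_nP=P[1/p]$. Compare the fiber sequence $\tau_{\ge1}R\to R\to P$ with its $L_n$-localization. Since $R\simeq L_nR$, the fiber of $\tau_{\ge1}R\to L_n\tau_{\ge1}R$ is $\Sigma^{-1}F$, whose homotopy vanishes in degrees $\ge0$.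
\end{example}

So $\tau_{\ge1}R$ is $L_n$-local up to a bounded above error, and such an error is invisible to a highly connected source $D$. We prove the same for $X$, with a bound independent of $R$. Two kinds of invariants of $X$ can be read off from the pointed space \eqref{eq:translation}: the localizations $L_{T(j)}X$, by (F5), and the spaces $\mathrm{Map}(\Sigma^\infty W,X)$ for pointed spaces $W$. The next lemma shows that these suffice to bound a spectrum above.

\subsection*{Descending the tower of finite complexes}
Consider first a $p$-local spectrum $\Gamma$ with $\Gamma[1/p]=0$ and $\pi_l(\Gamma/p)=0$ for $l\ge q$. The exact sequence $\pi_{l+1}(\Gamma/p)\to\pi_l\Gamma\xrightarrow{p}\pi_l\Gamma$ shows that $\pi_l\Gamma$ has no $p$-torsion for $l\ge q$. It is also a $p$-power torsion group, so it is zero. The lemma repeats this with $v_n,\dots,v_1,v_0=p$ in turn.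

\begin{lemma}\label{lem:descent}
Let $n\ge0$ and $q\in\mathbb{Z}$, and let $\Gamma$ be a $p$-local spectrum with $T(j)\otimes\Gamma=0$ for $0\le j\le n$ and $\pi_l(V_{n+1}\otimes\Gamma)=0$ for $l\ge q$. Then $\pi_l\Gamma=0$ for $l\ge q$.
\end{lemma}

\begin{proof}
We show that $\pi_l(V_j\otimes\Gamma)=0$ for $l\ge q$ by descending induction on $j$, starting from the hypothesis at $j=n+1$; the case $j=0$ is the claim. Let $j\le n$ and $l\ge q$. The cofiber sequence defining $V_{j+1}$ gives an exact sequence
\[
\pi_{l+t_j+1}(V_{j+1}\otimes\Gamma)\longrightarrow\pi_l(V_j\otimes\Gamma)\xrightarrow{\ v_j\ }\pi_{l+t_j}(V_j\otimes\Gamma),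
\]
whose left term vanishes by induction, since $l+t_j+1\ge q$. So $v_j$ is injective on $\pi_l(V_j\otimes\Gamma)$ for all $l\ge q$. As $t_j\ge0$, it preserves the range $l\ge q$, so all its iterates are injective there. By \eqref{eq:telescope} and $T(j)\otimes\Gamma=0$, every element of $\pi_l(V_j\otimes\Gamma)$ is killed by some iterate of $v_j$, and hence is zero.
\end{proof}

\subsection*{Units are local in high degrees}
Let $n\ge1$. Every finite spectrum becomes, after enough suspensions, the suspension spectrum of a connected finite pointed CW complex. Choose $q\ge1$ and such a complex $W$ with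
\[
\Sigma^\infty W\simeq\Sigma^qV_{n+1}^\vee .
\]
The integer $q$ depends only on $V_{n+1}$, that is, only on $n$ and $p$.

\begin{proposition}\label{prop:units}
Let $R$ be a $K(n)$-local $\mathbb{E}_\infty$-ring, $X=\tau_{\ge1}gl_1R$ and $\Gamma=\mathrm{fib}(X\to L_nX)$. Then $\pi_l\Gamma=0$ for $l\ge q$.
\end{proposition}

\begin{proof}
The ring $R$ is $p$-local, so $X$ is $p$-local by \eqref{eq:translation}, and so is $\Gamma$. We verify the two hypotheses of Lemma~\ref{lem:descent}.

\emph{$T(j)\otimes\Gamma=0$ for $0\le j\le n$.} By (F3), tensoring $X\to L_nX$ with $T(j)$ gives the localization map $T(j)\otimes X\to L_n(T(j)\otimes X)$. So it suffices to show that $T(j)\otimes X$ is $L_n$-local. For $j=0$ it is $X[1/p]$, which is rational. For $1\le j\le n$, (F5), \eqref{eq:translation} and (F2) give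
\[
L_{T(j)}X\simeq\Phi_j\Omega^\infty X\simeq\Phi_j\Omega^\infty\tau_{\ge1}R\simeq L_{T(j)}\tau_{\ge1}R\simeq L_{T(j)}R .
\]
Tensoring with $T(j)$ and using $T(j)\otimes L_{T(j)}Y\simeq T(j)\otimes Y$, we get $T(j)\otimes X\simeq T(j)\otimes R$. Since $R$ is $L_n$-local, so is $T(j)\otimes R$, by (F3).

\emph{$\pi_l(V_{n+1}\otimes\Gamma)=0$ for $l\ge q$.} Since $V_{n+1}$ has type $n+1$, (F3) gives $V_{n+1}\otimes L_nX\simeq L_nV_{n+1}\otimes X=0$, so $V_{n+1}\otimes\Gamma\simeq V_{n+1}\otimes X$. By \eqref{eq:translation} and connectedness of $W$,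
\[
\mathrm{Map}(\Sigma^\infty W,X)\simeq\mathrm{Map}_*(W,\Omega^\infty X)\simeq\mathrm{Map}_*(W,\Omega^\infty\tau_{\ge1}R)\simeq\mathrm{Map}_*(W,\Omega^\infty R)\simeq\mathrm{Map}(\Sigma^\infty W,R).
\]
The spectrum $V_{n+1}^\vee$ is $K(n)$-acyclic, because $K(n)_*V_{n+1}^\vee=K(n)^{-*}V_{n+1}$ is dual to $K(n)_*V_{n+1}=0$. As $R$ is $K(n)$-local, the last space is contractible. Therefore $\mathrm{map}(\Sigma^\infty W,X)\simeq\Sigma^{-q}V_{n+1}\otimes X$ has $\pi_k=0$ for $k\ge0$, which says that $\pi_{k+q}(V_{n+1}\otimes X)=0$ for $k\ge0$.
\end{proof}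

\begin{proof}[Proof of Proposition~\ref{prop:loops}]
Take $q$ as above. By Lemma~\ref{lem:yoneda} and $q\ge1$, it suffices to show $\mathrm{Map}(D,X)\simeq*$ for $X=\tau_{\ge1}gl_1R$ with $R$ a $K(n)$-local $\mathbb{E}_\infty$-ring. The spectrum $D$ is rationally trivial because its homotopy is torsion, and it is $K(i)$-acyclic for $1\le i\le n$. So $D$ is $L_n$-acyclic, $\mathrm{map}(D,L_nX)=0$, and $\mathrm{Map}(D,X)\simeq\mathrm{Map}(D,\Gamma)$. Since $D$ is $q$-connective, $\mathrm{Map}(D,\Gamma)\simeq\mathrm{Map}(D,\tau_{\ge q}\Gamma)$, and $\tau_{\ge q}\Gamma=0$ by Proposition~\ref{prop:units}.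
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hypotheses}
Torsion and acyclicity of $D$ enter only through $L_nD=0$. The reason that $K(i)$-acyclicity is enough lies in the first half of the proof of Proposition~\ref{prop:units}: the telescopes are applied to $X$ and never to $D$, and $T(j)\otimes X\simeq T(j)\otimes R$ is $L_n$-local because the test ring $R$ is $K(n)$-local.

One cannot take $q=1$. The spectrum $D=\Sigma H\mathbb{F}_p$ satisfies the other hypotheses by (F2), and $\Omega^\infty D=BC_p$ is the circle bundle of the $p$-th tensor power of the tautological line bundle on $\mathbb{CP}^\infty$. Its Euler class $[p](x)$ is a unit multiple of $x^{p^n}$ in $K(n)^*[[x]]$, so the Gysin sequence shows that $K(n)^*BC_p$ has rank $p^n>1$. The condition $K(n)\otimes D=0$ is necessary by Lemma~\ref{lem:retract} applied to $D\to0$. For height $n-1$ see Remark~\ref{rem:height}.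
\end{remark}

\section{From spaces to $K$-theory}\label{sec:K}

We need a partial converse to the situation of Section~\ref{sec:loops}: a way to pass from a $K(n)$-equivalence of infinite loop spaces back to spectra. The functor $\Phi_n$ provides it, although it computes $T(n)$-localizations, because it exhibits $E$ as a natural retract of $\Sigma^\infty\Omega^\infty E$ after localization.

\begin{lemma}\label{lem:retract}
Let $n\ge1$ and let $E\to E'$ be a map of spectra such that $\Omega^\infty E\to\Omega^\infty E'$ is a $K(n)$-equivalence of spaces. Then $E\to E'$ is a $K(n)$-equivalence.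
\end{lemma}

\begin{proof}
Let $\eta$ and $\varepsilon$ be the unit and counit of the adjunction $(\Sigma^\infty,\Omega^\infty)$ between pointed spaces and spectra. By the triangle identity the composite
\[
\Omega^\infty E\xrightarrow{\ \eta\ }\Omega^\infty\Sigma^\infty\Omega^\infty E\xrightarrow{\ \Omega^\infty\varepsilon\ }\Omega^\infty E
\]
is the identity, naturally in $E$. The map $\eta$ is only a map of pointed spaces, and this is enough to apply $\Phi_n$. By (F5), $L_{T(n)}E$ is naturally a retract of $L_{T(n)}\Sigma^\infty\Omega^\infty E$. Now apply $L_{K(n)}$. Since $L_{K(n)}L_{T(n)}\simeq L_{K(n)}$ by (F1) and (B1), the map $L_{K(n)}E\to L_{K(n)}E'$ is a retract of $L_{K(n)}\Sigma^\infty\Omega^\infty E\to L_{K(n)}\Sigma^\infty\Omega^\infty E'$. The latter is an equivalence by hypothesis, as $\mathbb{S}[Z]\simeq\mathbb{S}\oplus\Sigma^\infty Z$ naturally in pointed spaces $Z$. A retract of an equivalence is an equivalence.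
\end{proof}

The class of $K(n)$-equivalences of spaces has three closure properties.
\begin{itemize}
\item[(S1)] \emph{It is closed under colimits}, because $Z\mapsto K(n)\otimes\mathbb{S}[Z]$ preserves colimits.
\item[(S2)] \emph{It is closed under finite products.} Since $\mathbb{S}[Z\times Y]\simeq\mathbb{S}[Z]\otimes\mathbb{S}[Y]$, the product of a $K(n)$-equivalence with an identity map is one, and a product of maps is a composite of such.
\item[(S3)] \emph{It contains every map $f\colon Z\to Z'$ all of whose fibers are $K(n)$-acyclic.} Indeed $f$ is the colimit over $y\in Z'$, with $Z'$ viewed as an $\infty$-groupoid, of the maps $\mathrm{fib}_y(f)\to*$, and (S1) applies.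
\end{itemize}

We recall how $K(a)$ is described for a connective ring spectrum $a$. Let $M_m(a)$ be the endomorphism ring spectrum of the module $a^{\oplus m}$. Its underlying spectrum is $a^{\oplus m^2}$ and $\pi_0M_m(a)=M_m(\pi_0a)$. Let $GL_m(a)\subseteq\Omega^\infty M_m(a)$ be the union of the components lying over $GL_m(\pi_0a)$; it is a grouplike $\mathbb{E}_1$-space under composition. Put $BGL(a)=\operatorname{colim}_mBGL_m(a)$.
\begin{itemize}
\item[(F6)] \emph{There is a map $BGL(a)\to\Omega^\infty\tau_{\ge1}K(a)$, natural in $a$, which is an isomorphism on integral homology.} This holds because the connective $K$-theory of $\mathrm{Perf}(a)$ is the group completion of the space of finitely generated projective $a$-modules, and free modules are cofinal among these.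
\end{itemize}

\begin{proposition}\label{prop:K}
Let $n\ge1$ and let $a\to b$ be a map of connective ring spectra whose fiber $D$ is $1$-connective and such that $\Omega^\infty D$ is $K(n)$-acyclic. Then $K(a)\to K(b)$ is a $K(n)$-equivalence.
\end{proposition}

\begin{proof}
Since $\pi_0D=\pi_{-1}D=0$, the map $\pi_0a\to\pi_0b$ is an isomorphism. A component of $\Omega^\infty M_m(a)$ therefore lies in $GL_m(a)$ if and only if its image lies in $GL_m(b)$, so $GL_m(a)\to GL_m(b)$ is the base change of $g\colon\Omega^\infty M_m(a)\to\Omega^\infty M_m(b)$ along $GL_m(b)\subseteq\Omega^\infty M_m(b)$. The map $g$ is an infinite loop map and surjective on $\pi_0$. Translation by a lift of $y$ identifies the fiber of $g$ over $y$ with the fiber over $0$, which is $\Omega^\infty(D^{\oplus m^2})=(\Omega^\infty D)^{m^2}$. This space is $K(n)$-acyclic by (S2), so $GL_m(a)\to GL_m(b)$ is a $K(n)$-equivalence by (S3).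

The classifying space $BG$ is the colimit of the simplicial space $[k]\mapsto G^k$. By (S2) and (S1), $BGL_m(a)\to BGL_m(b)$ is a $K(n)$-equivalence, and by (S1) so is $BGL(a)\to BGL(b)$.

An integral homology isomorphism $Z\to Z'$ induces an equivalence $\mathbb{S}[Z]\to\mathbb{S}[Z']$, since these spectra are bounded below. So (F6) shows that $\Omega^\infty\tau_{\ge1}K(a)\to\Omega^\infty\tau_{\ge1}K(b)$ is a $K(n)$-equivalence of spaces, and Lemma~\ref{lem:retract} shows that $\tau_{\ge1}K(a)\to\tau_{\ge1}K(b)$ is a $K(n)$-equivalence of spectra. Finally $\tau_{\ge1}K(-)\to K(-)$ has bounded above cofiber, so it is a $K(n)$-equivalence by (F2).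
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $n\ge2$, let $A\to B$ be a $K(n-1)\oplus K(n)$-equivalence of ring spectra, and let $J$ be its fiber. To apply Propositions~\ref{prop:loops} and~\ref{prop:K} we lack three things: the fiber is not controlled at heights $0,\dots,n-2$, the rings are not connective, and the fiber is not highly connected. By purity and (F1), a ring map that is a $T(n-1)\oplus T(n)$-equivalence induces a $K(n)$-equivalence on $K$-theory. We may therefore change the rings at heights $\le n-2$ and, by (F2), by bounded above terms. These two moves repair all three defects.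

\subsection*{Step 1: the lower heights}
We replace the part of $B$ of height $\le n-2$ by that of $A$. For $n=2$ this means passing to $B'=B\times_{B[1/p]}A[1/p]$, which agrees with $B$ modulo $p$ and with $A$ after inverting $p$. In general let $L=L^f_{n-2}$, the localization of (F4) with acyclics $\mathrm{Loc}(V_{n-1})$. We use a finite localization and not $L_{n-2}$ because Step 1 needs no more than acyclics generated by $V_{n-1}$. By (B2) there is a commutative square of ring maps from $A\to B$ to $LA\to LB$. Put
\[
B'=B\times_{LB}LA ,
\]
so that $A\to B$ factors through ring maps $A\to B'\to B$.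

The fiber of $B'\to B$ is $\mathrm{fib}(LA\to LB)=LJ$. Since $L$ is smashing, $Z\otimes LJ\simeq LZ\otimes J=0$ for $Z\in\mathrm{Loc}(V_{n-1})$. The spectra $T(n-1)$, $V_n$ and $T(n)$ are built from shifts of $V_{n-1}$ by colimits, so they lie in $\mathrm{Loc}(V_{n-1})$. Hence \emph{$B'\to B$ is a $T(n-1)\oplus T(n)$-equivalence}.

Let $M=\mathrm{fib}(A\to B')$. By \eqref{eq:fib}, $M=\mathrm{fib}(J\to LJ)$, so $M\in\mathrm{Loc}(V_{n-1})$. As $n-1\ge1$ we have $V_{n-1}[1/p]=0$, and $K(i)\otimes V_{n-1}=0$ for $i\le n-2$. Both conditions pass to $\mathrm{Loc}(V_{n-1})$, so $M[1/p]=0$ and $K(i)\otimes M=0$ for $1\le i\le n-2$. For $i\in\{n-1,n\}$ we have $K(i)\otimes J=0$ by hypothesis, and $K(i)\otimes LJ\simeq L\mathbb{S}\otimes K(i)\otimes J=0$, so $K(i)\otimes M=0$. This is the only use of the hypothesis on $A\to B$. Thus \emph{$\pi_*M$ is $p$-power torsion and $K(i)\otimes M=0$ for $1\le i\le n$}.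

\subsection*{Step 2: connectivity}
Let $q\ge1$ be as in Proposition~\ref{prop:loops}. The functor $\tau_{\ge0}$ on spectra and the functor $\tau_{\le q}$ on connective spectra are lax symmetric monoidal, so $a=\tau_{\ge0}A$ and $b_0=\tau_{\ge0}B'$ and their $q$-truncations are ring spectra. The fiber of $a\to b_0$ may have homotopy in all degrees $\ge-1$. To remove the low degrees, we replace the homotopy of $b_0$ in degrees $\le q$ by that of $a$:
\[
b=b_0\times_{\tau_{\le q}b_0}\tau_{\le q}a .
\]
The projection $b\to\tau_{\le q}a$ has the same fiber $\tau_{>q}b_0$ as $b_0\to\tau_{\le q}b_0$, so $b$ is connective. The maps $a\to b_0$ and $a\to\tau_{\le q}a$ define $a\to b$, and we obtain a commutative diagram of ring maps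
\[
\begin{array}{ccccccc}
a&\longrightarrow&b&\longrightarrow&b_0&&\\
\downarrow&&&&\downarrow&&\\
A&&\longrightarrow&&B'&\longrightarrow&B .
\end{array}
\]
The fibers of $a\to A$, $b_0\to B'$ and $b\to b_0$ are $\Sigma^{-1}\tau_{\le-1}A$, $\Sigma^{-1}\tau_{\le-1}B'$ and $\mathrm{fib}(\tau_{\le q}a\to\tau_{\le q}b_0)$, all bounded above. By (F2), which applies to $T(n-1)$ because $n-1\ge1$, these three maps are $T(n-1)\oplus T(n)$-equivalences. So is $B'\to B$, by Step 1. All four maps therefore induce $K(n)$-equivalences on $K$-theory. The two composites $K(a)\to K(A)\to K(B)$ and $K(a)\to K(b)\to K(b_0)\to K(B')\to K(B)$ agree, so by two-out-of-three it remains to show that $K(a)\to K(b)$ is a $K(n)$-equivalence.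

\subsection*{Step 3: the fiber of $a\to b$}
Let $D=\mathrm{fib}(a\to b)$. Applying \eqref{eq:fib} to $a\to b\to\tau_{\le q}a$ and using $q\ge0$ gives
\[
D=\mathrm{fib}(\tau_{>q}a\to\tau_{>q}b_0)=\mathrm{fib}(\tau_{>q}A\to\tau_{>q}B').
\]
As the fiber of a map of $(q+1)$-connective spectra, $D$ is $q$-connective. Map the fiber sequence $\tau_{>q}A\to A\to\tau_{\le q}A$ to the corresponding one for $B'$ and take fibers. This gives a fiber sequence
\[
D\longrightarrow M\longrightarrow C,\qquad C=\mathrm{fib}(\tau_{\le q}A\to\tau_{\le q}B'),
\]
with $\pi_jC=0$ for $j>q$. For $j\ge q$ the group $\pi_{j+1}C$ vanishes, so $\pi_jD$ embeds in $\pi_jM$; hence $\pi_*D$ is $p$-power torsion. By (F2), $K(i)\otimes D\simeq K(i)\otimes M=0$ for $1\le i\le n$. Proposition~\ref{prop:loops} shows that $\Omega^\infty D$ is $K(n)$-acyclic, and since $q\ge1$, Proposition~\ref{prop:K} shows that $K(a)\to K(b)$ is a $K(n)$-equivalence. This proves Theorem~\ref{thm:main}. \qed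

\section{Complements}\label{sec:complements}

\subsection*{Stable $\infty$-categories}

\begin{corollary}\label{cor:categories}
Let $n\ge2$ and let $f\colon\mathcal{C}\to\mathcal{D}$ be an exact functor of small idempotent complete stable $\infty$-categories whose image generates $\mathcal{D}$ as a thick subcategory. Suppose that $\mathrm{map}_{\mathcal{C}}(x,y)\to\mathrm{map}_{\mathcal{D}}(fx,fy)$ is a $K(n-1)\oplus K(n)$-equivalence for all $x,y\in\mathcal{C}$. Then $L_{K(n)}K(\mathcal{C})\simeq L_{K(n)}K(\mathcal{D})$.
\end{corollary}

\begin{proof}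
For an object $x$ of an idempotent complete stable $\infty$-category, the thick subcategory $\langle x\rangle$ that it generates is equivalent to $\mathrm{Perf}(\mathrm{End}(x))$. For a finite set $s$ of objects of $\mathcal{C}$ let $x_s$ be their direct sum. If $s\subseteq s'$ then $x_s$ is a retract of $x_{s'}$, so the $\langle x_s\rangle$ form a filtered system with union $\mathcal{C}$. The union of the $\langle fx_s\rangle$ is thick and contains the image of $f$, so it is $\mathcal{D}$. The restriction $\langle x_s\rangle\to\langle fx_s\rangle$ of $f$ is base change along the ring map $\mathrm{End}_{\mathcal{C}}(x_s)\to\mathrm{End}_{\mathcal{D}}(fx_s)$, which is a $K(n-1)\oplus K(n)$-equivalence by the hypothesis with $x=y=x_s$. Theorem~\ref{thm:main} applies for each $s$. Since $K$ commutes with filtered colimits and $K(n)$-equivalences are closed under colimits, $K(\mathcal{C})\to K(\mathcal{D})$ is a $K(n)$-equivalence.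
\end{proof}

\subsection*{Optimality of the pair $\{n-1,n\}$}

\begin{proposition}\label{prop:optimal}
Let $n\ge2$ and $I\subseteq\{0,1,2,\dots\}$. Every map of ring spectra which is a $K(i)$-equivalence for all $i\in I$ induces an equivalence on $L_{K(n)}K$ if and only if $\{n-1,n\}\subseteq I$.
\end{proposition}

The counterexamples need three standard properties of telescopes.

\begin{lemma}\label{lem:telescopes}
Let $j\ge1$.
\begin{itemize}
\item[(a)] The map $V_j\to T(j)$ is a $T(j)$-equivalence, and $T(j)\otimes V_{j+1}=0$.
\item[(b)] $L_j^fV_j\simeq T(j)$.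
\item[(c)] If $R$ is a ring spectrum up to homotopy and $K(j)\otimes R=0$, then $T(j)\otimes R=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $U$ be a finite spectrum of type $j$ with a $v_j$-self map $u$. We claim that $u\otimes1$ is an equivalence on $U\otimes T(j)$. The commuting maps $u\otimes1$ and $1\otimes v_j$ are both $v_j$-self maps of $U\otimes V_j$, so $(u\otimes1)^r\simeq(1\otimes v_j)^s$ for some $r,s\ge1$ by Hopkins--Smith. On $\pi_*(U\otimes T(j))$, which is $\pi_*(U\otimes V_j)$ with $1\otimes v_j$ inverted, the $r$-th power of $u\otimes1$ is then bijective, and so $u\otimes 1$ is bijective.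

(a) Take $U=V_j$ and $u=v_j$. All maps in the telescope for $V_j$ become equivalences after tensoring with $T(j)$, and their cofibers, shifts of $V_{j+1}$, become zero.

(b) The cofiber of $V_j\to T(j)$ is the colimit of the cofibers of the iterates $v_j^k$, suitably shifted, and each of these is an iterated extension of shifts of $V_{j+1}$ by \eqref{eq:fib}. So it is $L_j^f$-acyclic. The spectrum $\mathrm{map}(V_{j+1},T(j))=V_{j+1}^\vee\otimes T(j)$ is the fiber of $v_j^\vee\otimes1$, which vanishes by the claim for $U=V_j^\vee$ and $u=v_j^\vee$. So $T(j)$ is $L_j^f$-local.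

(c) The spectrum $T(j)\otimes R$ carries no evident ring structure, so we use
\[
Q=L_j^f\mathbb{S}\otimes\mathrm{End}(V_j)\otimes R\simeq T(j)\otimes V_j^\vee\otimes R,
\]
where the equivalence comes from $\mathrm{End}(V_j)=V_j\otimes V_j^\vee$, (F4) and (b). It is a ring spectrum up to homotopy, and it is $p$-local since $Q[1/p]=0$. We have $K(i)\otimes Q=0$ for $i\neq j$ by (F1), $K(j)\otimes Q=0$ by hypothesis, and $H\mathbb{F}_p\otimes Q=0$ by (F2). The nilpotence theorem says that an element of the homotopy of a $p$-local ring spectrum is nilpotent if its images in $K(i)$-homology for all $0\le i<\infty$ and in mod $p$ homology are nilpotent. Applied to $1\in\pi_0Q$, it gives $Q=0$. Since $V_j$ is a retract of $V_j\otimes V_j^\vee\otimes V_j$, the spectrum $T(j)\otimes R\simeq L_j^f\mathbb{S}\otimes V_j\otimes R$ is a retract of $Q\otimes V_j=0$.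
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:optimal}]
If $\{n-1,n\}\subseteq I$, the claim is Theorem~\ref{thm:main}. For the converse we give, for each of the two heights, a ring map that is a $K(i)$-equivalence at every other height $i$ and is not inverted by $L_{K(n)}K$.

\emph{Suppose $n\notin I$.} For a spectrum $N$ let $\mathbb{S}\oplus N$ be the trivial square-zero extension, a ring spectrum that is functorial in $N$ and augmented over $\mathbb{S}$ with fiber $N$. Let $\widetilde{K}(\mathbb{S}\oplus N)$ be the fiber of $K(\mathbb{S}\oplus N)\to K(\mathbb{S})$. The augmentations $A_k=\mathbb{S}\oplus\Sigma^kT(n)\to\mathbb{S}$, $k\ge0$, are $K(i)$-equivalences for all $i\ne n$ by (F1). The rings $A_k$ need not be connective, so we compare them with $\mathbb{S}\oplus\Sigma^kV_n$. By Lemma~\ref{lem:telescopes}(a) the map $V_n\to T(n)$ is a $T(n)$-equivalence. By the same lemma with $j=n-1\ge1$, the spectrum $V_n$ is $T(n-1)$-acyclic, and hence so is the colimit $T(n)$. Purity and (F1) show that $K(\mathbb{S}\oplus\Sigma^kV_n)\to K(A_k)$ is a $K(n)$-equivalence. Suppose that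 $K(A_k)\to K(\mathbb{S})$ is a $K(n)$-equivalence for all $k$. Then $K(n)\otimes\widetilde{K}(\mathbb{S}\oplus\Sigma^kV_n)=0$ for all $k$. The Dundas--McCarthy theorem for connective ring spectra identifies stable $K$-theory with topological Hochschild homology; as $V_n$ is connective, it gives
\[
\operatorname*{colim}_k\ \Sigma^{-k}\widetilde{K}(\mathbb{S}\oplus\Sigma^kV_n)\simeq\Sigma\,THH(\mathbb{S};V_n)=\Sigma V_n .
\]
Tensoring with $K(n)$ gives $K(n)\otimes V_n=0$, which contradicts the type of $V_n$. So some $A_k\to\mathbb{S}$ is a counterexample.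

\emph{Suppose $n-1\notin I$.} Let $E$ be a Lubin--Tate theory of height $n-1\ge1$, which is a $K(n-1)$-local $\mathbb{E}_\infty$-ring, and consider the ring map $E\to L_{n-2}E$. It is a $K(i)$-equivalence for $i\le n-2$ by definition. Both sides are $L_{n-1}$-local, and for such $Y$ and $i\ge n$ we have $K(i)\otimes Y\simeq K(i)\otimes L_{n-1}Y\simeq L_{n-1}K(i)\otimes Y=0$ by (F3), since $K(k)\otimes K(i)=0$ for $k\le n-1$. So the map is a $K(i)$-equivalence for all $i\ne n-1$.

Since $V_{n-1}\otimes L_{n-2}E\simeq L_{n-2}V_{n-1}\otimes E=0$ and $T(n-1),T(n)\in\mathrm{Loc}(V_{n-1})$, the ring map $L_{n-2}E\to0$ is a $T(n-1)\oplus T(n)$-equivalence. Purity and (F1) give $L_{K(n)}K(L_{n-2}E)=0$. On the other hand $L_{T(n)}K(E)\neq0$ by Yuan \cite{Yuan}. As $E$ is an $\mathbb{E}_\infty$-ring, $K(E)$ is a ring spectrum, so Lemma~\ref{lem:telescopes}(c) gives $L_{K(n)}K(E)\ne0$. Hence $L_{K(n)}K(E)\not\simeq L_{K(n)}K(L_{n-2}E)$.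
\end{proof}

\begin{remark}\label{rem:height}
For $n\ge2$ the hypothesis $K(n-1)\otimes D=0$ cannot be omitted from Proposition~\ref{prop:loops}, whatever $q$ is. For a ring map $A\to B$ that is only a $K(n)$-equivalence, Step 1 of Section~\ref{sec:proof} still makes $\pi_*M$ torsion and $M$ acyclic at the heights $1,\dots,n-2$ and $n$. If the proposition held without height $n-1$, Steps 2 and 3 would show that $L_{K(n)}K$ inverts all $K(n)$-equivalences, contradicting Proposition~\ref{prop:optimal} for $I=\{n\}$.
\end{remark}

\begin{thebibliography}{9}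

\bibitem{LMMT}
Markus Land, Akhil Mathew, Lennart Meier, Georg Tamme,
\emph{Purity in chromatically localized algebraic $K$-theory},
arXiv:2001.10425 (2020).

\bibitem{Yuan}
Yuan,
\emph{Examples of chromatic redshift in algebraic $K$-theory}.

\end{thebibliography}
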